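# Regular foliations with dense leaves on double covers of bidisk quotients

## 1. Three double covers of a plane foliated by lines

Take coordinates $(z,t)$ on $\mathbf C^2$ and let $\mathcal F$ be the foliation with leaves $z=\text{const}$. Given a function $h(z,t)$ with smooth zero curve, form the double cover
$$Y=\{(z,t,s): s^2=h(z,t)\},\qquad f:Y\to\mathbf C^2,$$
branched along $h=0$. The pull-back $f^*\mathcal F$ is defined by the form $d(z\circ f)$, after division by common factors. Three choices of $h$ show what can happen.

Take $h=t$. Then $(z,s)$ are coordinates on $Y$ and $f(z,s)=(z,s^2)$. The form is $dz$, which has no zeros. Each leaf $z=\text{const}$ upstairs covers its image by $s\mapsto s^2$.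

Take $h=z-t^2$. Then $(s,t)$ are coordinates and $z\circ f=s^2+t^2$. The form $2s\,ds+2t\,dt$ vanishes at the origin and nowhere else, so $f^*\mathcal F$ is singular there. The origin is the point where the branch curve is tangent to a leaf.

Take $h=z$. Then $(s,t)$ are coordinates and $z\circ f=s^2$. The form $2s\,ds$ vanishes along a curve. After division by $2s$ it becomes $ds$, and $f^*\mathcal F$ is nonsingular. Here the branch curve is itself a leaf.

So a branch curve transverse to the foliation keeps it nonsingular. On a compact surface whose leaves are all dense, no compact curve is a leaf, so the third case does not occur. This suggests a way of making new nonsingular foliations out of old ones: branch along a compact curve transverse to the foliation.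

## 2. A double cover of a product of two curves

To do this globally one needs a square root. If $D$ is a smooth curve on a surface $X$ and $\mathcal O(D)\cong M^2$ for a line bundle $M$, then the square roots in $M$ of the section defining $D$ form a smooth surface $Y$. It is a double cover $f:Y\to X$ branched along $D$, locally $s^2=h$. Its invariants are
$$K_Y^2=2\bigl(K_X+\tfrac12D\bigr)^2,\qquad c_2(Y)=2c_2(X)-\chi_{top}(D).$$

Here is a case that can be done by hand. Let $C$ be a curve of genus $3$ with a fixed point free involution $\sigma$ (an étale double cover of a genus $2$ curve). Let $p:C'\to C$ be the étale cover belonging to the kernel of $\pi_1(C)\to H_1(C,\mathbf F_2)$, of degree $2^6=64$. Then $2g(C')-2=64\cdot4=256$. In $C'\times C$ take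
$$D=\mathrm{graph}(p)+\mathrm{graph}(\sigma p).$$
The two graphs are disjoint since $\sigma$ has no fixed point. They are transverse to both families of fibers because $p$ and $\sigma p$ are étale.

Is $\mathcal O(D)$ a square? By Künneth, the class of $D$ in $H^2(C'\times C,\mathbf F_2)$ has three components. The two outer ones are the intersection numbers with the fibers, $2$ and $128$, both even. The middle one, in $H^1\otimes H^1$, is given by $p^*+(\sigma p)^*:H^1(C,\mathbf F_2)\to H^1(C',\mathbf F_2)$. It is zero, because every homomorphism $\pi_1(C)\to\mathbf F_2$ vanishes on $\pi_1(C')$. Since $H^2(C'\times C,\mathbf Z)$ has no torsion, $c_1(\mathcal O(D))$ is twice an integral class of type $(1,1)$, so $\mathcal O(D)\otimes M_0^{-2}\in\mathrm{Pic}^0$ for some $M_0$. As $\mathrm{Pic}^0$ is divisible, $\mathcal O(D)$ is a square.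

Now the numbers. We have $c_2(C'\times C)=256\cdot4=1024$ and $K^2=2048$. On a graph of an étale map both factor cotangent bundles restrict to the cotangent bundle of the graph, so $K\cdot D=2\cdot512=1024$, and adjunction gives $D^2=512-1024=-512$. Hence
$$K_Y^2=2(2048+1024-128)=5888,\qquad c_2(Y)=2048+512=2560,\qquad K_Y^2-2c_2(Y)=768.$$
The product had $K^2-2c_2=0$, so $Y$ is new: its signature is $\frac13\cdot768=256$ instead of $0$. It carries two nonsingular foliations. Their leaves are compact, though, because the leaves of the product were.

Can the same be done over a quotient of the bidisk whose leaves are dense? The Künneth argument that produced the square root is then not available. Most of this lecture is about producing the square root in another way.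

## 3. Bidisk quotients, pull-backs, and the two theorems

**Definition 3.1 (regular foliation).** A regular holomorphic foliation $\mathcal F$ on a complex surface $X$ is given by local submersions $z$ to $\mathbf C$ (first integrals), any two of which differ on overlaps by a biholomorphic change of $z$. The connected pieces of the sets $z=\text{const}$ in small charts are the plaques; they glue to the leaves. The forms $dz$ span the conormal bundle $N^*_{\mathcal F}\subset\Omega^1_X$, and $K_{\mathcal F}$ is the dual of the line bundle tangent to the leaves. So $K_X=N_{\mathcal F}^*+K_{\mathcal F}$, written additively.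

For the foliation of $C'\times C$ with leaves $\{a\}\times C$, $N^*_{\mathcal F}$ is the pull-back of $K_{C'}$ and $K_{\mathcal F}$ is the pull-back of $K_C$.

**Definition 3.2 (pull-back).** Let $f:Y\to X$ be a finite surjective holomorphic map of surfaces. Then $f^*\mathcal F$ is defined by the local forms $d(z\circ f)$ divided by their common factors. It is regular if the resulting forms have no zeros.

**Definition 3.3 (bidisk quotient).** Let $\Gamma$ be a torsion free cocompact irreducible lattice in $PSL(2,\mathbf R)\times PSL(2,\mathbf R)$. The quotient $\mathbb D\times\mathbb D/\Gamma$, with its two foliations induced by the product structure, is called a bidisk quotient. We write $\mathbf H\cong\mathbb D$ for the upper half plane.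

Irreducible means that no finite index subgroup of $\Gamma$ is a product of lattices in the two factors. A textbook fact says that then both projections of $\Gamma$ to $PSL(2,\mathbf R)$ are dense. Conversely, if both projections are dense, $\Gamma$ is irreducible: if $\Gamma_1\times\Gamma_2$ had finite index in $\Gamma$, the projection of $\Gamma$ would be a finite union of cosets of the discrete group $\Gamma_1$. The surface $C'\times C$ of Section 2 comes from the reducible lattice $\pi_1(C')\times\pi_1(C)$.

**Lemma 3.4.** Let $X=\mathbf H\times\mathbf H/\Gamma$ be a bidisk quotient.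

(a) All leaves of both foliations are dense, and none is compact.

(b) Every connected finite étale cover of $X$ is a bidisk quotient.

(c) $K_X$ is ample, $K_X^2=2c_2(X)>0$, and $X$ has signature $0$.

*Proof.* (a) The preimage in $\mathbf H\times\mathbf H$ of a leaf of the foliation $dz_1=0$ is $\Gamma_{(1)}a\times\mathbf H$, where $a\in\mathbf H$ and $\Gamma_{(1)}$ is the projection of $\Gamma$. Since $\Gamma_{(1)}$ is dense in $PSL(2,\mathbf R)$, the orbit $\Gamma_{(1)}a$ is dense in $\mathbf H$. A compact leaf would be closed and dense, hence all of $X$. The other foliation is treated the same way.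

(b) If $\Gamma^*\subset\Gamma$ has finite index, the closure of its projection is a closed subgroup of finite index in the connected group $PSL(2,\mathbf R)$, hence everything.

(c) Since $\Gamma$ preserves the factors, the tangent bundle is $T_1\oplus T_2$, and $c_1(T_i)$ is represented by a negative multiple of the Poincaré form of the $i$-th factor. So $c_1(T_i)^2=0$. The class of $K_X$ is represented by a positive form, and $K_X$ is ample by Kodaira. Also $K_X^2=2c_1(T_1)c_1(T_2)=2c_2(X)$, and this is positive. The signature is $\frac13(K_X^2-2c_2(X))=0$. $\square$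

The question, posed in Shengyuan Zhao, "Birational Kleinian groups", arXiv:2103.09350 (2021), is this. Is there a pair $(X,\mathcal F)$, where $X$ is a compact complex surface of general type and $\mathcal F$ is a regular foliation with dense leaves, that is not isomorphic to a bidisk quotient with one of its two product foliations? The answer is yes. For a compact curve $C$ with smooth, pairwise disjoint components put $e(C):=-\chi_{top}(C)$.

**Theorem A.** There are a bidisk quotient $X'$, a nonempty smooth compact curve $D'\subset X'$ transverse to both product foliations, and a line bundle $M$ with $M^2\cong\mathcal O(D')$. Let $f:Y\to X'$ be the double cover branched along $D'$. Then $Y$ is a compact surface of general type, the pull-back of each product foliation is a regular foliation with dense leaves, and $K_Y^2-2c_2(Y)=\frac32e(D')>0$. Hence $Y$ has positive signature. It is not a bidisk quotient, is not homotopy equivalent to one, and its universal cover is not $\mathbb D\times\mathbb D$. Infinitely many pairwise non-homeomorphic such $Y$ exist.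

**Theorem B.** Let $X$ be a bidisk quotient, $\mathcal F$ one of its two foliations, and $f:Y\to X$ a finite Galois (possibly branched) cover of degree $d$, with $Y$ a connected compact complex manifold. Then:

1. $f^*\mathcal F$ is regular if and only if the branch curve is smooth (possibly empty) and everywhere transverse to $\mathcal F$.
2. In that case all leaves of $f^*\mathcal F$ are dense, $Y$ is of general type, and
$$K_Y^2-2c_2(Y)=d\sum_i\Bigl(1-\frac1{n_i^2}\Bigr)\kappa_i,\qquad\kappa_i=K_{\mathcal F}\cdot D_i>0,$$
where $D_i$ are the branch components and $n_i\ge2$ the ramification indices. If $f$ is not étale, $Y$ is not homotopy equivalent to a bidisk quotient and its universal cover is not $\mathbb D\times\mathbb D$.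

In Section 2 the formula of Theorem B would read $2\cdot\frac34\cdot512=768$, as we found (there the base was reducible, but the numerical computation is the same).

## 4. Pulling a foliation back by a Galois cover: proof of Theorem B

Let $G$ be the Galois group, so that $|G|=d$ and $f$ identifies $Y/G$ with $X$. By purity of the branch locus, $f$ is étale outside its branch curve.

**Step 1.** *We show that $d(z\circ f)$ vanishes along no curve.* The zero divisor of $d(z\circ f)$ is globally defined on $Y$, since changing $z$ multiplies the form by a unit. Let $E$ be a component. Then $E$ is compact, and $z\circ f$ is locally constant on $E$. So the compact curve $f(E)$ lies in a leaf and is open in it; it is also closed, so this leaf is compact. This contradicts Lemma 3.4(a). Hence $d(z\circ f)$ has at most isolated zeros, there is no common factor to divide out, and $f^*\mathcal F$ is regular if and only if $d(z\circ f)$ has no zeros.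

**Step 2.** *We show that if $f^*\mathcal F$ is regular, the branch curve is smooth and transverse to $\mathcal F$.* Let $y\in Y$, with finite stabilizer $G_y$. In suitable coordinates $G_y$ acts linearly and faithfully. It fixes the nonzero linear form $d(z\circ f)_y$, because $z\circ f$ is $G_y$-invariant. By complete reducibility it acts on $T_yY$ by $\mathrm{diag}(1,\chi)$, where $\chi$ is the character on the kernel line of this form. As the action is faithful, $\chi$ is faithful and $G_y$ is cyclic, of order $n$ say.

Take a function near $y$ whose differential is nonzero on the kernel line, and average it against the character by which $G_y$ acts on that differential. The result is a function $s$ that is multiplied by a root of unity under $G_y$ and still has nonzero differential on the kernel line. So $(z\circ f,s)$ are coordinates in which $G_y$ acts by $(z,s)\mapsto(z,\zeta s)$, $\zeta^n=1$. Near $f(y)$ the surface $X=Y/G$ is the quotient by $G_y$. So $X$ has coordinates $(z,t)$ there, with $f(z,s)=(z,s^n)$. The branch curve near $f(y)$ is empty (if $n=1$) or $\{t=0\}$, which is smooth and transverse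 to $\mathcal F$. Other points over $f(y)$ are $G$-translates of $y$ and give the same curve.

**Step 3.** *We show the converse.* Near a point of a smooth branch curve transverse to $\mathcal F$ choose coordinates $(z,t)$ on a polydisk such that the branch curve is $\{t=0\}$ and $\mathcal F$ is $dz=0$. The complement of $\{t=0\}$ has fundamental group $\mathbf Z$. So on each component of the preimage of this complement, $f$ is $(z,s)\mapsto(z,s^n)$ with $s\ne0$. Since $Y$ is normal, the extension over $t=0$ is the polydisk with the same formula. So $d(z\circ f)=dz\neq0$. Away from the branch curve $f$ is étale. This proves part 1.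

From now on the conditions of part 1 hold.

**Step 4.** *We show that all leaves of $f^*\mathcal F$ are dense.* By the local form, over a small polydisk the preimage of a plaque $\{z=\text{const}\}$ is a finite disjoint union of disks, each mapping onto the plaque by $s\mapsto s^n$. A leaf of $f^*\mathcal F$ is a connected component of the preimage of a leaf $\mathcal L$ of $\mathcal F$, with leaf topology. Its image in $\mathcal L$ is open. It is also closed, because once it meets a plaque it contains the plaque. So each leaf of $f^*\mathcal F$ maps onto a leaf of $\mathcal F$.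

Call a set saturated if it is a union of leaves. By compactness, the closure of a given leaf of $f^*\mathcal F$ contains a minimal nonempty closed saturated set $\mathfrak m$. The set $f(\mathfrak m)$ is closed and contains a leaf of $\mathcal F$, so $f(\mathfrak m)=X$. As $G$ is transitive on the fibers of $f$, $Y=\bigcup_{h\in G}h\mathfrak m$. The group $G$ preserves $f^*\mathcal F$, so each $h\mathfrak m$ is again a minimal closed saturated set, and two of them are equal or disjoint. Thus $Y$ is a finite disjoint union of closed translates of $\mathfrak m$. As $Y$ is connected, $\mathfrak m=Y$, and the given leaf is dense.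

**Step 5.** *We show that $Y$ is of general type.* We have $K_Y=f^*K_X+(\text{effective})$. Here $K_X$ is ample and $f$ is finite, so $f^*K_X$ is ample and $K_Y$ is big.

**Step 6.** *We compute $K_Y^2-2c_2(Y)$.* Let $D_i$ be the smooth disjoint branch components, $e_i=e(D_i)$, $a_i=1-\frac1{n_i}$. Since $D_i$ is transverse to $\mathcal F$, restricting $dz$ to $D_i$ gives $N^*_{\mathcal F}|_{D_i}\cong K_{D_i}$. So $K_X\cdot D_i=e_i+\kappa_i$, and adjunction gives $D_i^2=e_i-K_X\cdot D_i=-\kappa_i$.

The number $\kappa_i$ is a positive multiple of the integral over $D_i$ of the Poincaré form of the factor tangent to $\mathcal F$. So $\kappa_i\ge0$. If $\kappa_i=0$, the coordinate of that factor is locally constant on $D_i$, and $D_i$ is a compact leaf of the other foliation, contradicting Lemma 3.4(a). So $\kappa_i>0$.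

Over $D_i$ write $f^*D_i=n_i\widetilde D_i$. Then $K_Y=f^*K_X+\sum(n_i-1)\widetilde D_i\equiv f^*(K_X+\sum a_iD_i)$. As $D_i\cdot D_j=0$ for $i\ne j$,
$$\tfrac1dK_Y^2=K_X^2+2\sum a_i(e_i+\kappa_i)-\sum a_i^2\kappa_i.$$
Each point of $D_i$ has $d/n_i$ preimages, so $\chi_{top}(Y)=d\bigl(\chi_{top}(X)+\sum e_i\bigr)-d\sum e_i/n_i$, i.e.
$$\tfrac1dc_2(Y)=c_2(X)+\sum a_ie_i.$$
With $K_X^2=2c_2(X)$ this gives $K_Y^2-2c_2(Y)=d\sum(2a_i-a_i^2)\kappa_i$, and $2a_i-a_i^2=1-(1-a_i)^2=1-n_i^{-2}$.

**Step 7.** *We show that a branched $Y$ is not a bidisk quotient, even up to homotopy.* If $f$ is not étale, some $D_i$ occurs and $K_Y^2-2c_2(Y)>0$. The signature of $Y$ is $\frac13(K_Y^2-2c_2(Y))\ne0$. A bidisk quotient has signature $0$, and the absolute value of the signature is a homotopy invariant of closed oriented 4-manifolds.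

Suppose the universal cover of $Y$ were $\mathbb D\times\mathbb D$. Since $\mathrm{Aut}(\mathbb D\times\mathbb D)=\mathrm{Aut}(\mathbb D)^2\rtimes\mathbf Z/2$, either $Y$ or an étale double cover of it is a quotient by automorphisms preserving the factors. There the tangent bundle splits as in Lemma 3.4(c), so $K^2=2c_2$. Both sides are multiplied by the degree in étale covers, so $K_Y^2=2c_2(Y)$, a contradiction. $\blacksquare$

It remains to find $X'$, $D'$, $M$ as in Theorem A.

## 5. Graphs of Möbius maps, and why one disjoint family cannot suffice

**Graphs as incidence sets.** Let $q=3\det$ on $M_2(\mathbf R)$, a form of signature $(2,2)$, with $b(x,y)=q(x+y)-q(x)-q(y)$. The group $SL_2(\mathbf R)^2$ acts by $x\mapsto\mathrm ax\mathrm b^{-1}$. Its image in the orthogonal group is the identity component $SO_0$, and $SO_0/\{\pm1\}=PSL_2(\mathbf R)^2$. Let $\mathcal D$ be the set of positive definite 2-planes.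

**Lemma 5.1.** The map $(z_1,z_2)\mapsto\Pi_{z_1,z_2}=\{0\}\cup\{x:\det x>0,\ xz_2=z_1\}$ is an $SO_0$-equivariant bijection $\mathbf H\times\mathbf H\cong\mathcal D$.

*Proof.* If $xz_2=z_1$ then $(\mathrm ax\mathrm b^{-1})(\mathrm bz_2)=\mathrm az_1$, which is equivariance. At $(\sqrt{-1},\sqrt{-1})$ the set is $\mathbf R\cdot SO(2)$, the plane of matrices $\alpha+\beta J$ with $J$ the rotation by $90^\circ$; its form $3(\alpha^2+\beta^2)$ is positive definite. So every $\Pi_{z_1,z_2}$ is in $\mathcal D$. By Witt's theorem the full orthogonal group is transitive on $\mathcal D$. The stabilizer $O(2)\times O(2)$ of a plane meets all four components, so $SO_0$ is transitive too. Hence the map is onto. For injectivity we may assume $\Pi_{z_1,z_2}=\mathbf R\cdot SO(2)$. Since $1$ lies in it, $z_1=z_2$. Since $J$ lies in it, $J$ fixes $z_2$, so $z_1=z_2=\sqrt{-1}$. $\square$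

The orthogonal group, and every linear map multiplying $q$ by a positive constant, acts on $\mathcal D$ by homeomorphisms. Elements of $SO_0$ act holomorphically and preserve the factors.

For $q(u)>0$ put
$$\mathcal D_u=\{\Pi\in\mathcal D:u\in\Pi\}=\{(z_1,z_2):z_1=uz_2\}.$$
This is the graph of a Möbius transformation, so it is transverse to both product foliations. We have $h\mathcal D_u=\mathcal D_{hu}$, and $\mathcal D_u=\mathcal D_{u'}$ exactly when $u,u'$ are proportional. If they are not proportional, a plane containing both must be their span, so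
$$\mathcal D_u\cap\mathcal D_{u'}\ne\emptyset\iff\langle u,u'\rangle_{\mathbf R}\text{ is positive definite}\iff b(u,u')^2<4q(u)q(u').\tag{5.2}$$
As a check take $u=1$. Then $b(1,u')=3\,\mathrm{tr}\,u'$, and the condition becomes $(\mathrm{tr}\,u')^2<4\det u'$: the diagonal meets the graph of $u'$ exactly when $u'$ is elliptic.

**Numbers of a graph curve.** Let $C$ be a smooth compact curve in a bidisk quotient $X$ that is the image of a graph $\mathcal D_u$, locally embedded as a graph. The projections of $TC$ to $T_1$ and $T_2$ are isomorphisms, so both factor cotangent bundles restrict to $K_C$. Hence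
$$K_X\cdot C=2e(C),\qquad C^2=-e(C),\qquad e(C)>0.\tag{5.3}$$
The second equality is adjunction; the third holds because $C$ is uniformized by $\mathbf H$.

**A first attempt.** It is natural to look for a family of pairwise disjoint graph curves $C_1,\dots,C_r$ in some $X$ and to hope that $D=C_1+\dots+C_k$ is, in $H^2(X,\mathbf Q)$, twice an integral combination of the $C_j$. This never works. If $D=2\sum m_jC_j$, intersecting with $C_1$ gives $C_1^2=2m_1C_1^2$, and $C_1^2<0$ forces $2m_1=1$. So the class $E_0$ in a relation $D=2E_0$ must involve curves that meet $D$.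

**Equality in the Hodge index theorem.** Suppose we have two families of graph curves, each disjoint in itself, with many intersections between the two. Let $z$ run over integral combinations of both with $K\cdot z=0$. The Hodge index theorem says $z^2\le0$, with equality only if $z=0$ in $H^2(X,\mathbf Q)$. If we can choose finitely many $z$ for which counting intersection points shows $\sum z^2\ge0$, then every $z$ is zero. If moreover the first family enters $z$ with even coefficients and the second with coefficients $\pm1$, then $z=0$ reads $D=2E_0$, with $D$ a disjoint sum of curves of the second family.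

Three things are needed: disjointness inside each family, enough symmetry to compare the curves, and a lower bound for the number of intersections. The lattice of the next section provides all three.

## 6. A lattice with congruences modulo 17 and modulo 2

Let $L=\mathbf Z^4\cup(\frac12+\mathbf Z)^4$ with coordinates $u=(A,B_1,B_2,B_3)$. A vector of $L$ is called integral or half-integral accordingly. Put
$$\Lambda=\{u\in L:A-B_1\in3\mathbf Z\},\qquad q(u)=\tfrac13(A^2+17B_1^2-51B_2^2-51B_3^2),$$
$b(u,u')=q(u+u')-q(u)-q(u')$, so $b(u,u)=2q(u)$, and $V=\Lambda\otimes\mathbf Q$. The signature is $(2,2)$, and $[L:\Lambda]=3$. With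
$$N(u,u')=AA'+17B_1B_1'-51B_2B_2'-51B_3B_3'$$
we have $b=\frac23N$. Two vectors to keep in mind are $v_0=(3,0,0,0)$, with $q=3$, and $w_0=(1,1,0,0)$, with $q=6$; here $b(v_0,w_0)=2$.

**Step 1.** *We find the sublattice where $q$ is even.* Let $\Lambda'=\{u\in\Lambda:q(u)\text{ even}\}$. We claim
$$q(\Lambda)\subset\mathbf Z,\qquad\Lambda'=\{\text{integral vectors of }\Lambda\text{ with even coordinate sum}\}.\tag{6.1}$$
For integral $u$, $A^2+17B_1^2\equiv(A-B_1)(A+B_1)\equiv0\pmod3$, so $q\in\mathbf Z$, and $q\equiv3q\equiv A+B_1+B_2+B_3\pmod2$. For half-integral $u=\frac12(\alpha,\beta_1,\beta_2,\beta_3)$ with odd entries, $12q=\alpha^2+17\beta_1^2-51\beta_2^2-51\beta_3^2$. Odd squares are $1$ mod $8$, so $12q\equiv1+17-102\equiv4\pmod8$. It is divisible by $3$, since $\alpha-\beta_1=2(A-B_1)$ is. So $q$ is an integer and $3q$ is odd.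

Let $D_4=\{u\in\mathbf Z^4:\text{even sum}\}$. Then $\Lambda'=\Lambda\cap D_4$, $[L:D_4]=4$, and $[D_4:\Lambda']=3$, since $A-B_1$ takes all values mod $3$ on $D_4$. So $[\Lambda:\Lambda']=4$. Also $2\Lambda\subset\Lambda'$, since $q(2\lambda)=4q(\lambda)$.

**Step 2.** *We show that pairing with $\Lambda'$ is even:*
$$b(\Lambda,\Lambda')\subset2\mathbf Z.\tag{6.2}$$
Let $u\in\Lambda$, $u'\in\Lambda'$. If $u$ is integral, $N\in\mathbf Z$. If $u$ is half-integral, $2N\equiv A'+B_1'+B_2'+B_3'\equiv0\pmod2$, so again $N\in\mathbf Z$. Since $b\in\mathbf Z$ and $3b=2N$ is even, $b$ is even.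

**Step 3.** *We get a perfect pairing modulo 2.* Let $W=\Lambda/2\Lambda$ and $W'=\Lambda'/2\Lambda'$, both of order $16$. We claim that
$$\langle u,u'\rangle=\tfrac12b(u,u')\bmod2\quad\text{on }W\times W'\tag{6.3}$$
is well defined and perfect. It is well defined because $\frac12b(2\lambda,u')=b(\lambda,u')$ and $\frac12b(u,2\lambda')=b(u,\lambda')$ are even by (6.2). Next, $N=3\cdot\frac12b\equiv\frac12b\pmod2$, and
$$N-u\cdot u'=16B_1B_1'-52B_2B_2'-52B_3B_3'$$
is even, since $u'$ and $2u$ are integral. So the pairing is the ordinary dot product modulo $2$. The lattices $L$ and $D_4$ are dual to each other for the dot product, so it is a perfect pairing of $L/2L$ with $D_4/2D_4$. The indices $[L:\Lambda]=[D_4:\Lambda']=3$ are odd, so $W=L/2L$ and $W'=D_4/2D_4$.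

So $W'=W^*$ with $\dim_{\mathbf F_2}W=4$. For $x\in W$, $w\in W'$ write $w(x)=\langle x,w\rangle$. Let $P=\Lambda'/2\Lambda\subset W$, of order $16/4=4$. By (6.2), $\langle u',2\lambda\rangle=b(u',\lambda)\bmod2=0$ for $u'\in\Lambda'$, $\lambda\in\Lambda$. So $2\Lambda/2\Lambda'\subset W'$ annihilates $P$; it has order $4$, hence equals $P^\perp$. Put
$$U=W\setminus P,\qquad U'=W'\setminus P^\perp,$$
each with $12$ elements.

**Step 4.** *We place the vectors with $q=3$ and $q=6$.* If $q(u)=3$, then $u\notin\Lambda'$, so $[u]\in U$. If $q(u)=6$, then $u\in\Lambda'$, and we claim $[u]\in U'$. On a class of $\Lambda'/2\Lambda'$ the value $q\bmod4$ is constant, because $q(u+2\lambda')=q(u)+2b(u,\lambda')+4q(\lambda')$ and $b(u,\lambda')$ is even. On $P^\perp=2\Lambda/2\Lambda'$ this value is $0$, whereas $6\equiv2$. In both cases $[u]=[-u]$.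

**Step 5.** *We show that $b$ is determined up to sign modulo 17.* From $6b=4N$ we get $6b(u,u')\equiv(2A)(2A')\pmod{17}$ and $(2A)^2\equiv12q(u)\pmod{17}$. If $q(u)=3$, then $(2A)^2\equiv36$ and $2A\equiv\pm6$. If $q(u)=6$, then $(2A)^2\equiv72\equiv4$ and $2A\equiv\pm2$. Since $6^{-1}\equiv3\pmod{17}$:
$$\begin{aligned}q(u)=q(u')=3:&\quad b\equiv\pm6\pmod{17};\\ q(u)=q(u')=6:&\quad b\equiv\pm12\pmod{17},\ b\text{ even};\\ q(u)=3,\ q(u')=6:&\quad b\equiv\pm2\pmod{17}.\end{aligned}\tag{6.4}$$
The parity in the second line is (6.2).

As a check, $v=(-\frac{11}2,\frac12,-\frac12,-\frac12)$ lies in $\Lambda$, and $q(v)=\frac{121+17-51-51}{12}=3$. We find $b(v_0,v)=2\cdot(-\frac{11}2)=-11\equiv6$. Since $11\ge6$, the graphs of $v_0$ and $v$ are disjoint by (5.2). Section 9 shows that this always happens.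

**Step 6.** *We exchange the two lengths by a similitude*, a linear map that multiplies $q$ by a constant. (In the plane, $(x,y)\mapsto(x+y,x-y)$ multiplies $x^2+y^2$ by $2$ and has square $2$.) Put
$$g(A,B_1,B_2,B_3)=\Bigl(\tfrac{A+17B_1}3,\ \tfrac{A-B_1}3,\ B_2+B_3,\ B_2-B_3\Bigr).$$
From $(A+17B_1)^2+17(A-B_1)^2=18(A^2+17B_1^2)$ we get $q\circ g=2q$, and one checks directly that $g^2=2$. For example $gv_0=w_0$.

If $u\in\Lambda$ and $A-B_1=3m$, then $gu=(m+6B_1,\,m,\,B_2+B_3,\,B_2-B_3)$. This vector is integral. The difference of its first two entries is $6B_1\in3\mathbf Z$. Its sum is $2m+6B_1+2B_2$; this is even if $u$ is integral, and also if $u$ is half-integral, as then $6B_1$ and $2B_2$ are both odd. So $g\Lambda\subset\Lambda'$. Since $|\det g|=4=[\Lambda:\Lambda']$,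
$$g\Lambda=\Lambda',\qquad g\Lambda'=2\Lambda.\tag{6.5}$$
So $g$ induces an isomorphism $W\to W'$ that maps $P$ onto $P^\perp$ and $U$ onto $U'$.

Finally, $g$ normalizes the orthogonal group $O(\Lambda)$. Since $\Lambda'$ is defined by $q$, we have $O(\Lambda)\subset O(\Lambda')=gO(\Lambda)g^{-1}$. Conjugating by $g$, $gO(\Lambda)g^{-1}\subset g^2O(\Lambda)g^{-2}=O(\Lambda)$. So
$$gO(\Lambda)g^{-1}=O(\Lambda).\tag{6.6}$$

## 7. The quaternion order of discriminant 6 and transitivity on $U$

Let $B_0=(-1,3)_{\mathbf Q}$ be the quaternion algebra with $i^2=-1$, $j^2=3$, $k=ij=-ji$. Then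
$$k^2=3,\quad ik=-j,\quad ki=j,\quad jk=-3i,\quad kj=3i,$$
and $\mathrm{nrd}(a+b_1i+b_2j+b_3k)=a^2+b_1^2-3b_2^2-3b_3^2$. It is split at $\infty$ because $3>0$. It is ramified at $3$ because $-1$ is not a square mod $3$, and at $2$ because $(-1,3)_2=-1$. At other primes $-1$ and $3$ are units, and it is split.

**The order.** Let $\varepsilon=\frac{1+i+j+k}2$ and $\mathcal O=\mathbf Z\langle1,i,j,\varepsilon\rangle$. In coordinates $\mathcal O=L$. Here $\mathrm{nrd}\,\varepsilon=-1$ and $\varepsilon$ has trace $1$, so $\varepsilon^2=\varepsilon+1$ and $\varepsilon^{-1}=\varepsilon-1$. The products are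
$$i\varepsilon=\tfrac{-1+i-j+k}2,\quad j\varepsilon=\tfrac{3-3i+j-k}2,\quad k\varepsilon=\tfrac{3+3i+j+k}2,$$
$$\varepsilon i=\tfrac{-1+i+j-k}2,\quad\varepsilon j=\tfrac{3+3i+j+k}2,\quad\varepsilon k=\tfrac{3-3i-j+k}2,$$
so $L$ is closed under multiplication. The trace form $\mathrm{trd}(x\bar y)$ on $\mathbf Z\langle1,i,j,k\rangle$ is diagonal with entries $2,2,-6,-6$ and determinant $12^2$. So that order has reduced discriminant $12$, and $\mathcal O$, which contains it with index $2$, has reduced discriminant $6$. This is the discriminant of $B_0$, so $\mathcal O$ is maximal. Comparing entries in the table gives $\varepsilon i=(-2i-j)\varepsilon$, $\varepsilon j=k\varepsilon$, $\varepsilon k=(3i+2j)\varepsilon$, i.e.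
$$\varepsilon i\varepsilon^{-1}=-2i-j,\qquad\varepsilon j\varepsilon^{-1}=k,\qquad\varepsilon k\varepsilon^{-1}=3i+2j.\tag{7.1}$$

**The quadratic space.** Let $F=\mathbf Q(\sqrt{17})$, $B=B_0\otimes F$, and let $\sigma$ be the conjugation of $F$, acting on $B$ through $F$. Identify $u\in V$ with
$$x_u=\tfrac13\bigl(A+\sqrt{17}(B_1i+B_2j+B_3k)\bigr).$$
Then $V=\{x\in B:\sigma(\bar x)=x\}$ and $q=3\,\mathrm{nrd}$. In particular $x_{v_0}=1$ and $x_{w_0}=\frac13(1+\sqrt{17}\,i)$.

**Lemma 7.2.** For $\gamma\in\mathcal O^\times$ the map $\phi_\gamma(x)=\gamma x\gamma^{-1}$ lies in $O(\Lambda)$.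

*Proof.* It preserves $q$. Conjugation fixes $A$ and acts linearly on the trace zero part, so in coordinates $\phi_\gamma$ is conjugation by $\gamma$ on $L=\mathcal O$. It remains to see that the condition $A-B_1\in3\mathbf Z$ is preserved. Let $\mathbf F_9=\mathbf F_3(\bar\imath)$ with $\bar\imath^2=-1$. There is a ring homomorphism $\rho:\mathbf Z[\frac12]\langle1,i,j,k\rangle\to\mathbf F_9$ with $i\mapsto\bar\imath$ and $j,k\mapsto0$; the relations hold because $j^2=3\mapsto0$. It sends $u$ to $A+B_1\bar\imath$. As $\mathbf F_9$ is commutative, $\rho(\gamma u\gamma^{-1})=\rho(u)$. So $A$ and $B_1$ are preserved modulo $3$. $\square$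

For example $w_1:=\phi_\varepsilon(w_0)$ has coordinates $(1,-2,-1,0)$ by (7.1). Indeed $1-(-2)=3$ and $q(w_1)=\frac{1+68-51}3=6$.

**Lemma 7.3.** $O(\Lambda)$ acts transitively on $U$.

*Proof.* We have $W=L/2L$ and $2L=(2\mathbf Z)^4\cup(1+2\mathbf Z)^4$, and $P$ is the image of $D_4$: the index $[D_4:\Lambda']=3$ is odd and $D_4/2L$ has order $4$, so $\Lambda'+2L=D_4$. So $U$ consists of the classes of integral vectors with odd sum and of half-integral vectors. Modulo $2L$ the former are the four classes $e_A,e_1,e_2,e_3$ of the unit coordinate vectors of $L$. The latter are the $8$ classes of $\frac12(\pm1,\pm1,\pm1,\pm1)$ modulo global sign. We use the following elements of $O(\Lambda)$.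

The sign changes $f_2,f_3$ of $B_2$ and $B_3$ clearly lie in $O(\Lambda)$.

The element $\phi_\varepsilon$ acts on $W=\mathcal O/2\mathcal O$ by conjugation. By (7.1) it maps $e_1\mapsto e_2\mapsto e_3\mapsto e_1$. It fixes the class of $\varepsilon$. Since $\phi_\varepsilon(\varepsilon x)=\varepsilon\phi_\varepsilon(x)$, it permutes the classes of $\varepsilon i,\varepsilon j,\varepsilon k$ cyclically. By the table and $\frac32\equiv-\frac12\pmod2$, these are the classes of $\frac12(+,-,-,+)$, $\frac12(+,+,-,-)$, $\frac12(+,-,+,-)$. Together with $\frac12(+,+,+,+)$ they are all the classes with an even number of minus signs.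

The reflection $s_r(x)=x-\frac{b(x,r)}{q(r)}r$, where $r=(\frac{17}2,-\frac12,\frac12,\frac12)$. Here $r\in\Lambda$ since $\frac{17}2+\frac12=9$, and $q(r)=\frac{289+17-51-51}{12}=17$. We have $\frac{b(x,r)}{17}=\frac{A-B_1}3-(B_2+B_3)$, an integer for $x\in\Lambda$. So $s_r\in O(\Lambda)$.

Now $f_2f_3$ moves $\frac12(+,+,+,+)$ to $\frac12(+,+,-,-)$. With $\phi_\varepsilon$, the four even classes lie in one orbit. As $f_2$ exchanges even and odd classes, the $8$ half-integral classes lie in one orbit. The vectors $(3,0,0,0)$ and $(0,3,0,0)$ of $\Lambda$ represent $e_A$ and $e_1$. Their images under $s_r$ are $(3,0,0,0)-r$ and $(0,3,0,0)+r$, which are half-integral. So $e_A$ and $e_1$ are in the same orbit, and $e_2,e_3$ are in the orbit of $e_1$. $\square$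

The vector $v$ of Section 6 is $s_r(v_0)=v_0-r$.

## 8. The lattice $\Gamma$ and the surface $X$

Fix an isomorphism $B_0\otimes\mathbf R\cong M_2(\mathbf R)$ and the embedding $F\subset\mathbf R$ with $\sqrt{17}>0$. Let $\tau:B\to M_2(\mathbf R)$ be the induced map. It gives $V_{\mathbf R}\cong M_2(\mathbf R)$ with $q=3\det$, so Section 5 applies to $V_{\mathbf R}$. Let $\Gamma(4)=\{h\in O(\Lambda):h\equiv1\bmod4\Lambda\}$ and
$$\Gamma=\Gamma(4)\cap g\Gamma(4)g^{-1}\cap SO_0(V_{\mathbf R}).$$

**Step 1.** *We record the formal properties of $\Gamma$.* By (6.6), $\Gamma$ has finite index in $O(\Lambda)$ and is normal in it. It is normalized by $g$, because $g^2=2$ is central. It acts trivially on $W$, and on $W'$ because $4\Lambda\subset2\Lambda'$.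

It is torsion free, as $\Gamma(4)$ is, by Minkowski's argument. Let $h\in\Gamma(4)$ have prime order $\ell$, and write $h=1+2^n\mathsf A$ with $n\ge2$ and $\mathsf A\in\mathrm{End}(\Lambda)$ not divisible by $2$. If $\ell$ is odd, expanding $h^\ell=1$ modulo $2^{2n}$ gives $\ell2^n\mathsf A\equiv0$, so $2$ divides $\mathsf A$. If $\ell=2$, then $2^{n+1}\mathsf A+2^{2n}\mathsf A^2=0$, so $\mathsf A=-2^{n-1}\mathsf A^2$ is divisible by $2$. Both are contradictions.

In particular $-1\notin\Gamma$, so $\Gamma$ injects into $SO_0/\{\pm1\}=PSL_2(\mathbf R)^2$.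

**Step 2.** *We show that $\Gamma$ is a cocompact lattice.* The algebra $B$ is a division algebra: $17\equiv1\pmod8$, so $F_{\mathfrak p}=\mathbf Q_2$ for $\mathfrak p\mid2$, and $(-1,3)_2=-1$. Let $\mathcal O_F=\mathcal O\otimes\mathbf Z[\sqrt{17}]$, and let $\mathcal O_F^1$ be its group of elements of reduced norm $1$. By Borel–Harish-Chandra and the Godement criterion it is a cocompact lattice in $SL_2(\mathbf R)^2$ via $\gamma\mapsto(\tau\gamma,\tau\sigma\gamma)$, because $\mathrm{Res}_{F/\mathbf Q}SL_1(B)$ is $\mathbf Q$-anisotropic. It acts on $V$ by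
$$x\mapsto\gamma x\sigma(\gamma)^{-1}=\gamma x\,\sigma(\bar\gamma).$$
This preserves the condition $\sigma(\bar x)=x$, and on $V_{\mathbf R}$ it is the action of $(\tau\gamma,\tau\sigma\gamma)$. It preserves the lattice $V\cap\mathcal O_F$, so a finite index subgroup preserves $\Lambda$. Thus a finite index subgroup of the image of $\mathcal O_F^1$ in $PSL_2(\mathbf R)^2$ lies in the image of $O(\Lambda)\cap SO_0$, and a further one in $\Gamma$. Now $\Gamma$ is discrete, as $O(\Lambda)$ is discrete in $O(V_{\mathbf R})$, and it contains a cocompact lattice. So $\Gamma$ is a cocompact lattice, commensurable with the image of $\mathcal O_F^1$.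

**Step 3.** *We show that $\Gamma$ is irreducible.* Let $\Gamma''\subset\Gamma$ be a finite index subgroup contained in the image of $\mathcal O_F^1$. The projections $p_1,p_2$ to the factors are injective on $\Gamma''$, because $\tau$ and $\tau\sigma$ are injective on $B$: if $\tau\gamma=\pm1$, then $\gamma=\pm1$, and $\tau\sigma\gamma$ is the same sign. Suppose $p_1(\Gamma'')$ is not dense. Its closure is a closed subgroup of dimension at most $2$, since a subgroup of dimension $3$ would be open in a connected group.

If the dimension is $1$ or $2$, $p_1(\Gamma'')$ normalizes a proper nonzero subalgebra of $\mathfrak{sl}_2(\mathbf R)$. The normalizer is a proper algebraic subgroup, since $\mathfrak{sl}_2$ is simple; it has dimension at most $2$ and is virtually solvable. So $\Gamma''$ is virtually solvable. But the group $\mathcal O^1\subset\mathcal O_F^1$ acts on $V$ through $\phi_\gamma\in O(\Lambda)$, because $\sigma\gamma=\gamma$. So $\Gamma''$ contains a finite index subgroup of the image of $\mathcal O^1$. That image is a cocompact Fuchsian group and has free subgroups of rank $2$ in each finite index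 subgroup. This is a contradiction.

If the dimension is $0$, then $\Gamma''\cong p_1(\Gamma'')$ is a torsion free discrete subgroup of $PSL_2(\mathbf R)$ and has cohomological dimension at most $2$. But $\Gamma''$ is the fundamental group of the closed aspherical 4-manifold $\Gamma''\backslash\mathcal D$, a contradiction.

So $p_1(\Gamma)$ is dense, and the same argument applies to $p_2$. Hence $X=\Gamma\backslash\mathcal D$ is a bidisk quotient. We write $K$ for $K_X$.

## 9. Two families of curves on $X$

Let $R=O(\Lambda)v_0$ and $S=gR$. Then $q=3$ on $R$, $q=6$ on $S$, and $S\subset g\Lambda=\Lambda'$. Also $S$ is $O(\Lambda)$-stable by (6.6), $R=-R$, $S=-S$, and $w_0=gv_0\in S$.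

**Step 1.** *We show that each family of graphs is disjoint, and locate the mixed intersections.* Two proportional vectors with the same $q>0$ agree up to sign. By (5.2) and (6.4):

* If $u,u'\in R$ and $u'\ne\pm u$, then $\mathcal D_u\cap\mathcal D_{u'}=\emptyset$. An intersection needs $|b|<6$, but $b\equiv\pm6\pmod{17}$.
* If $u,u'\in S$ and $u'\ne\pm u$, then $\mathcal D_u\cap\mathcal D_{u'}=\emptyset$. An intersection needs $|b|<12$, so $b\equiv\pm12\pmod{17}$ leaves only $b=\pm5$, but $b$ is even.
* If $u\in R$, $u'\in S$ and $\mathcal D_u\cap\mathcal D_{u'}\ne\emptyset$, then $b^2<72$ and $b\equiv\pm2\pmod{17}$. So $b=\pm2$ and $\langle u,u'\rangle=1$. Such $u,u'$ are never proportional, since $q(u')/q(u)=2$ is not a rational square.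

We refer to these three facts as (9.1). For example, $b(w_0,w_1)=\frac23(1-34)=-22$, which is even and $\equiv12\pmod{17}$, and the two graphs are disjoint. Also $b(v_0,w_0)=2$, and the two graphs meet.

**Step 2.** *We pass to $X$.* The family $\{\mathcal D_u\}_{u\in R\cup S}$ is locally finite. To see this, for $\Pi\in\mathcal D$ let $q_\Pi$ be the positive definite form equal to $q$ on $\Pi$ and $-q$ on $\Pi^\perp$. If $u\in\Pi$, then $q_\Pi(u)=q(u)\le6$. For $\Pi$ in a compact set the forms $q_\Pi$ are uniformly comparable, so only finitely many $u\in\Lambda$ occur.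

Let $u\in R$, and suppose $\Pi$ and $\gamma\Pi$ lie in $\mathcal D_u$ with $\gamma\in\Gamma$. Then $\Pi\in\mathcal D_u\cap\mathcal D_{\gamma^{-1}u}$, so $\gamma^{-1}u=\pm u$ by (9.1), and $\gamma$ stabilizes $\mathcal D_u$. So the image of $\mathcal D_u$ in $X$ is the quotient of $\mathcal D_u$ by its stabilizer, embedded; by local finiteness it is closed, hence compact, and smooth. A compact set whose $\Gamma$-translates cover $\mathcal D$ meets only finitely many $\mathcal D_u$, so there are finitely many image curves. The same holds for $S$. So the images of the $\mathcal D_u$, $u\in R$ (resp. $u\in S$), are finitely many smooth embedded compact curves, pairwise disjoint within each family and transverse to both foliations. By (5.3) each such $C$ satisfies $K\cdot C=2e(C)$, $C^2=-e(C)$, $e(C)>0$.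

**Step 3.** *We sort the curves by their classes modulo 2.* For $x\in U$ let $Z_x$ be the sum of the curves coming from $u\in R$ with $[u]=x$. For $w\in U'$ let $Z'_w$ be the sum of those from $u\in S$ with $[u]=w$. This is well defined, since $\Gamma$ acts trivially on $W$ and $W'$ and $[-u]=[u]$.

The elements of $O(\Lambda)$ and $g$ normalize $\Gamma$, so they induce homeomorphisms of $X$. These need not be holomorphic, so we compare only topological quantities through them. An element $h\in O(\Lambda)$ preserves both families and maps $Z_x$ to $Z_{hx}$, and $g$ maps $Z_x$ to $Z'_{gx}$. By Lemma 7.3, $e(Z_x)=c$ is independent of $x\in U$. As $R\neq\emptyset$, $c>0$. Since $g$ maps $U$ onto $U'$, also $e(Z'_w)=c$ for all $w\in U'$. Hence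
$$\begin{gathered}Z_x^2=Z_w'^2=-c,\qquad K\cdot Z_x=K\cdot Z'_w=2c,\\ Z_x\cdot Z_y=0\ (x\ne y),\qquad Z'_w\cdot Z'_{w'}=0\ (w\ne w'),\qquad Z_x\cdot Z'_w=0\ \text{ if }w(x)=0.\end{gathered}\tag{9.2}$$
The last equality is the third item of (9.1).

## 10. Elliptic points of order two and a lower bound for intersections

Put
$$I:=\sum_{x\in U,\ w\in U'}Z_x\cdot Z'_w.$$

**Proposition 10.1.** $I\ge36c$.

Call a point of a curve of the $R$-family an $S$-point if it lies on a curve of the $S$-family.

**Step 1.** *We reduce to one curve.* Suppose each component $C$ of the $R$-family has at least $3e(C)$ $S$-points. Curves of the two families are distinct, so each $S$-point contributes at least $1$ to $I$, and distinct components are disjoint. So $I\ge3\sum_xe(Z_x)=3\cdot12c=36c$. The homeomorphisms coming from $O(\Lambda)$ are transitive on the components of the $R$-family and preserve both families, and both $e(C)$ and the number of $S$-points are topological. So it suffices to treat $C=\Gamma_1\backslash\mathcal D_{v_0}$, where $\Gamma_1$ is the stabilizer of $\mathcal D_{v_0}$ in $\Gamma$. Since $x_{v_0}=1$,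 $\mathcal D_{v_0}=\{(z,z)\}\cong\mathbf H$. The group $\mathcal O^1$ acts on it through $\phi_\gamma\in O(\Lambda)$, i.e. through the Fuchsian group $\tau(\mathcal O^1)$ on $\mathbf H$, and it preserves $S$.

**Step 2.** *We exhibit two intersection points.* The matrix $\tau(x_{w_0})=\frac13(1+\sqrt{17}\,\tau(i))$ fixes in $\mathbf H$ exactly the fixed point $p_1$ of $\tau(i)$. So $\mathcal D_{w_0}$ meets $\mathcal D_{v_0}$ at $(p_1,p_1)$. Likewise $w_1=\phi_\varepsilon(w_0)\in S$ has $x_{w_1}=\frac13(1+\sqrt{17}\,i')$ with $i'=\varepsilon i\varepsilon^{-1}$, and $\mathcal D_{w_1}$ meets $\mathcal D_{v_0}$ at $(p_2,p_2)$, where $p_2$ is the fixed point of $\tau(i')$.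

**Step 3.** *We show that $p_1$ and $p_2$ are not $\mathcal O^1$-equivalent.* A real matrix with $J^2=-1$ and determinant $1$ has trace $0$ and nonzero lower-left entry. For $p\in\mathbf H$ let $J_p\in SL_2(\mathbf R)$ be the element with $J_p^2=-1$ that fixes $p$ and has positive lower-left entry; the only other solution of $J^2=-1$ in $SL_2(\mathbf R)$ fixing $p$ is $-J_p$. Conjugation by $\mathrm a\in SL_2(\mathbf R)$ maps $J_p$ to $J_{\mathrm ap}$, since the sign of the lower-left entry cannot change along the connected group $SL_2(\mathbf R)$. Conjugation by $\mathrm{diag}(1,-1)$ changes the sign of the lower-left entry. Hence conjugation by a matrix of determinant $-1$ maps $J_p$ to $-J_{p'}$, where $p'\in\mathbf H$ is the fixed point of the conjugate.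

Write $\tau(i)=sJ_{p_1}$ with $s=\pm1$. As $\mathrm{nrd}\,\varepsilon=-1$, $\tau(i')=-sJ_{p_2}$. Suppose $\gamma p_1=p_2$ with $\gamma\in\mathcal O^1$. Then $\tau(\gamma i\gamma^{-1})=sJ_{p_2}=-\tau(i')$, so $\gamma i\gamma^{-1}=-\varepsilon i\varepsilon^{-1}$. Therefore $\delta=\varepsilon^{-1}\gamma$ anticommutes with $i$, and $\mathrm{nrd}\,\delta=-1$. The elements of $B_0$ that anticommute with $i$ are $(a+bi)j$ with $a,b\in\mathbf Q$, of reduced norm $-3(a^2+b^2)$. So $3(a^2+b^2)=1$ and $3=(3a)^2+(3b)^2$, which is impossible because $3$ is not a sum of two rational squares.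

**Step 4.** *We compute stabilizers and area.* An element of $\mathcal O^1$ fixes $p_1$ if and only if it commutes with $i$. So the stabilizer of $p_1$ in $\mathcal O^1/\pm1$ is $(\mathcal O\cap\mathbf Q(i))^1/\pm1=\mathbf Z[i]^1/\pm1$, of order $2$. The same holds for $p_2$, by conjugation with $\varepsilon$. For the norm one group of a maximal order in an indefinite quaternion algebra over $\mathbf Q$, the area of the quotient of $\mathbf H$ is $\frac\pi3\prod_{p\mid\mathrm{disc}}(p-1)$ (Vignéras, *Arithmétique des algèbres de quaternions*). Here this is $\frac{2\pi}3$, so the orbifold Euler characteristic of $\mathcal O^1\backslash\mathbf H$ is $-\frac16(2-1)(3-1)=-\frac13$.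

**Step 5.** *We count.* Let $\Delta=\Gamma\cap\phi(\mathcal O^1)$, where $\phi(\mathcal O^1)\cong\mathcal O^1/\pm1$. Elements of $\phi(\mathcal O^1)$ fix $v_0$, so $\Delta\subset\Gamma_1$. Put $m=[\phi(\mathcal O^1):\Delta]$, finite because $\Gamma$ has finite index in $O(\Lambda)$. The group $\Delta$ is torsion free, so it acts freely and cocompactly on $\mathcal D_{v_0}$. Hence it has finite index in $\Gamma_1$, and $e(\Delta\backslash\mathcal D_{v_0})=\frac m3$.

The points of $\Delta\backslash\mathcal D_{v_0}$ coming from the orbit $\mathcal O^1p_k$ are the orbits of the stabilizer of $p_k$, acting from the right on the $m$ cosets $\Delta\backslash\phi(\mathcal O^1)$. This action is free: if $\Delta as=\Delta a$, then $asa^{-1}\in\Delta$ has finite order, so $s=1$. So the orbit of $p_k$ gives exactly $\frac m2$ points, which lie on graphs $\mathcal D_{\phi_\gamma w_{k-1}}$ with $\phi_\gamma w_{k-1}\in S$. The two orbits are disjoint by Step 3. So there are at least $m=3\,e(\Delta\backslash\mathcal D_{v_0})$ such points on $\Delta\backslash\mathcal D_{v_0}$.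

The set of points of $\mathcal D_{v_0}$ lying on graphs of the $S$-family is $\Gamma_1$-invariant. So in the unramified cover $\Delta\backslash\mathcal D_{v_0}\to\Gamma_1\backslash\mathcal D_{v_0}=C$ both $e$ and the number of $S$-points are multiplied by the degree. Hence $C$ has at least $3e(C)$ $S$-points. $\blacksquare$

## 11. Eighteen classes of square zero

For $x\ne y$ in $U$ with $p:=x+y\in P$ put
$$z_{x,y}=2Z_x-2Z_y-\sum_{w\in W':\,w(p)=1}(-1)^{w(x)}Z'_w.$$
There are $8$ elements $w$ with $w(p)=1$. None is in $P^\perp$, so all lie in $U'$ and $z_{x,y}$ makes sense.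

**Step 1.** *We show that $K\cdot z_{x,y}=0$.* Since $x\notin P$ and $0\ne p\in P$, the vectors $x,p$ are linearly independent. So among the $8$ elements $w$ with $w(p)=1$ the value $w(x)$ is $0$ four times and $1$ four times. By (9.2), $K\cdot z_{x,y}=4c-4c-2c(4-4)=0$.

**Step 2.** *We compute the square.* By (9.2),
$$z_{x,y}^2=4(-c)+4(-c)+8(-c)-4\sum_{w(p)=1}(-1)^{w(x)}(Z_x-Z_y)\cdot Z'_w.$$
If $w(p)=1$, exactly one of $w(x),w(y)$ is $1$. If $w(x)=1$, then $w(y)=0$, so $Z_y\cdot Z'_w=0$ and the term is $+4Z_x\cdot Z'_w$. If $w(y)=1$, then $w(x)=0$, so $Z_x\cdot Z'_w=0$ and the term is $+4Z_y\cdot Z'_w$. In both cases it equals $4(Z_x+Z_y)\cdot Z'_w$, so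
$$z_{x,y}^2=-16c+4\sum_{w(p)=1}(Z_x+Z_y)\cdot Z'_w.\tag{11.1}$$

**Step 3.** *We sum over all pairs.* The set $U$ is a union of three cosets of $P$ with four elements each, so there are $3\cdot6=18$ unordered pairs $\{x,y\}$. For given $(a,w)\in U\times U'$, the term $Z_a\cdot Z'_w$ occurs for the pairs $\{a,a+p\}$ with $p\in P$, $w(p)=1$. As $w\notin P^\perp$, exactly two elements $p$ of $P$ satisfy this. So
$$\sum z_{x,y}^2=-18\cdot16\,c+4\cdot2\,I=-288c+8I.\tag{11.2}$$

**Step 4.** *We conclude.* By the Hodge index theorem ($K$ is ample and $K\cdot z_{x,y}=0$) every $z_{x,y}^2\le0$. By Proposition 10.1, $8I\ge288c$, so the sum (11.2) is $\ge0$. So all $z_{x,y}^2=0$. The form is negative definite on $K^\perp\subset H^{1,1}(X,\mathbf R)$, so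
$$z_{x,y}=0\quad\text{in }H^2(X,\mathbf Q).\tag{11.3}$$

The coefficient $2$ is forced. Steps 3 and 4 also give $I=36c$. If we replace $2Z_x-2Z_y$ by $\alpha Z_x-\alpha Z_y$, the sum of the squares is $18(-2\alpha^2-8)c+4\alpha I=-36(\alpha-2)^2c$, which vanishes only for $\alpha=2$. That this value is even is what we use next.

## 12. From the relation to a square root: proof of Theorem A

**Step 1.** *We read the relation modulo 2.* Fix one pair $x,y$ as in Section 11, with $p=x+y$, and put
$$D=\sum_{w(p)=1}Z'_w,\qquad E_0=Z_x-Z_y+\sum_{w(p)=w(x)=1}Z'_w.$$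
Since $\sum_{w(p)=1}(-1)^{w(x)}Z'_w=D-2\sum_{w(p)=w(x)=1}Z'_w$, the relation (11.3) says
$$D=2E_0\quad\text{in }H^2(X,\mathbf Q).\tag{12.1}$$
Here $D$ is a sum of distinct, pairwise disjoint curves of the $S$-family, hence a smooth reduced curve transverse to both foliations. As $e(D)=8c>0$, it is nonempty. As Section 5 requires, $E_0$ also involves curves of the other family.

**Step 2.** *We remove the torsion by an étale cover.* Let $\ell=\mathcal O(D-2E_0)$. By (12.1), $c_1(\ell)$ is torsion, so $\ell^n\in\mathrm{Pic}^0(X)$ for some $n\ge1$. As $\mathrm{Pic}^0(X)$ is divisible, there is $\theta\in\mathrm{Pic}^0(X)$ with $\theta^{2n}=\ell^n$. Then $\eta:=\ell\otimes\theta^{-2}$ is a torsion line bundle. Let $X'\to X$ be the connected cyclic étale cover of degree $\mathrm{ord}(\eta)$ that trivializes $\eta$. By Lemma 3.4(b), $X'$ is a bidisk quotient. Let $D'$ be the preimage of $D$, again a nonempty smooth compact curve transverse to both foliations. Since $\mathcal O(D)=\ell\otimes\mathcal O(E_0)^2=\eta\otimes\bigl(\theta\otimes\mathcal O(E_0)\bigr)^2$,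
$$\mathcal O_{X'}(D')\cong M^2,\qquad M=\bigl(\theta\otimes\mathcal O(E_0)\bigr)\big|_{X'}.$$

**Step 3.** *We take the double cover.* Let $f:Y\to X'$ be the double cover defined by $M^2\cong\mathcal O(D')$, branched exactly along $D'$. As $D'$ is smooth, $Y$ is smooth. It is connected: otherwise it would be two copies of $X'$, unbranched, but $D'\ne\emptyset$. It is projective, because the pull-back of an ample bundle under the finite map $f$ is ample, and $f$ is Galois of degree $2$.

Apply Theorem B to each of the two product foliations of $X'$; both are transverse to $D'$. So $Y$ is of general type, and each pulled-back foliation is regular with dense leaves. Both factor cotangent bundles restrict to $K_{D'}$ on $D'$, so $K_{\mathcal F}\cdot D'=e(D')$. With $d=2$ and all $n_i=2$,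
$$K_Y^2-2c_2(Y)=2\cdot\tfrac34\,e(D')=\tfrac32e(D')>0.$$
So the signature $\frac13(K_Y^2-2c_2(Y))$ is positive. By Theorem B, $Y$ is not homotopy equivalent to a bidisk quotient, in particular it is not one, and its universal cover is not $\mathbb D\times\mathbb D$.

**Step 4.** *We get infinitely many examples.* The group $\pi_1(X')$ is an infinite, finitely generated linear group, hence residually finite. So $X'$ has connected étale covers $X''$ of arbitrarily large degree, which are bidisk quotients. Pull $(D',M)$ back to $X''$: the curve $D''$ is nonempty, smooth, transverse to both foliations, and $\mathcal O(D'')$ is the square of the pull-back of $M$. Step 3 applies to $X''$ and gives a surface $Y''$ with the same properties and with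
$$c_2(Y'')=2c_2(X'')+e(D'').$$
Both terms are positive and proportional to the degree of $X''\to X'$, so $c_2(Y'')$ is unbounded. As $c_2$ is the topological Euler characteristic, infinitely many of the surfaces $Y''$ are pairwise non-homeomorphic. $\blacksquare$
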